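\title{Limiting estimates for elliptic canceling operators on the whole Sobolev scale}

\begin{abstract}
Let $A(D)$ be a homogeneous elliptic differential operator of order $k$ on $\mathbb{R}^n$ that is canceling, that is, the ranges of its symbols $A(\xi)$, $\xi\neq0$, intersect only at $0$. We prove that
$\|u\|_{\dot W^{s,p}}\le C\|A(D)u\|_{L^1+\dot W^{s-k,p}}$
for every pair $(s,p)$ with $1<p<\infty$ that scaling allows. The proof compares an integrable function with a point mass at each dyadic scale. Cancellation controls the point mass, and the deviation from a point mass is a pair interaction whose sum over all scales telescopes. We also show that, for elliptic operators, cancellation is necessary at each single pair $(s,p)$, and we give a version for cocanceling operators and a dual solvability statement.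
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $n\ge2$ and $k\ge1$ be integers and let $V$, $E$ be finite-dimensional real vector spaces. A homogeneous linear differential operator of order $k$ on $\mathbb{R}^n$ from $V$ to $E$ is an operator
\[
A(D)u=\sum_{|\alpha|=k}A_\alpha\partial^\alpha u,\qquad A_\alpha\in\mathcal{L}(V,E),
\]
and its symbol is $A(\xi)=\sum_{|\alpha|=k}A_\alpha\xi^\alpha\in\mathcal{L}(V,E)$, $\xi\in\mathbb{R}^n$. The operator is \emph{elliptic} if $A(\xi)$ is injective for every $\xi\ne0$, and \emph{canceling} if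
\[
\bigcap_{\xi\in\mathbb{R}^n\setminus\{0\}}A(\xi)[V]=\{0\}.
\]
The gradient of a scalar function has symbol $v\mapsto v\xi$ and range $\mathbb{R}\xi$; it is elliptic, and it is canceling because two different lines meet only at $0$. The scalar Laplacian has symbol $|\xi|^2$ and range $\mathbb{R}$; it is elliptic and not canceling. In dimension one the range of $A(\xi)=\xi^kA_k$ does not depend on $\xi$, so an elliptic canceling operator has $V=\{0\}$; this is why we take $n\ge2$.

For $1<p<\infty$, $1/p+1/p'=1$ and real $t$, the homogeneous Sobolev norm $\|\cdot\|_{\dot W^{t,p}}$ is defined as follows. If $t=m\ge0$ is an integer, it is $\|D^mu\|_{L^p}$. If $t=m+\sigma>0$ with $m\ge0$ an integer and $0<\sigma<1$, it is the Gagliardo seminorm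
\[
\Bigl(\iint_{\mathbb{R}^n\times\mathbb{R}^n}\frac{|D^mu(x)-D^mu(y)|^p}{|x-y|^{n+\sigma p}}\,dx\,dy\Bigr)^{1/p}.
\]
If $t<0$, then $\dot W^{t,p}$ is the dual of $\dot W^{-t,p'}$: it consists of the distributions $g$ with
\[
\|g\|_{\dot W^{t,p}}=\sup\bigl\{|\langle g,\phi\rangle|:\phi\in C_c^\infty,\ \|\phi\|_{\dot W^{-t,p'}}\le1\bigr\}<\infty .
\]
Finally, $\|g\|_{L^1+\dot W^{t,p}}=\inf\{\|g_1\|_{L^1}+\|g_2\|_{\dot W^{t,p}}:g=g_1+g_2\}$.

We study the estimate
\begin{equation}\label{eq:main}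
\|u\|_{\dot W^{s,p}}\le C\,\|A(D)u\|_{L^1+\dot W^{s-k,p}}\qquad\text{for all }u\in C_c^\infty(\mathbb{R}^n;V).
\end{equation}
It contains two estimates. With $g_1=0$ it is the elliptic estimate, which gains $k$ derivatives in $L^p$. With $g_2=0$ it bounds $u$ by $\|A(D)u\|_{L^1}$, and this ties $s$ to $p$. Indeed, replacing $u$ by $u(\lambda\,\cdot)$ multiplies $\|u\|_{\dot W^{s,p}}$ and $\|A(D)u\|_{\dot W^{s-k,p}}$ by $\lambda^{s-n/p}$ and multiplies $\|A(D)u\|_{L^1}$ by $\lambda^{k-n}$. The exponents agree exactly when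
\begin{equation}\label{eq:scaling}
\frac1p-\frac sn=1-\frac kn,\qquad\text{that is,}\qquad s=k-\frac n{p'} .
\end{equation}
We call $(s,p)$ \emph{admissible} if $1<p<\infty$ and \eqref{eq:scaling} holds. Admissible pairs are parametrized by $p$; they have $k-n<s<k$, and $s-k=-n/p'<0$.

By a theorem of Bourgain--Brezis and Van Schaftingen, every elliptic canceling operator satisfies \eqref{eq:main} for the pair $s=k-1$, $p=\frac n{n-1}$:
\[
\|D^{k-1}u\|_{L^{n/(n-1)}}\le C\,\|A(D)u\|_{L^1+\dot W^{-1,n/(n-1)}} .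
\]
The problem posed in \cite{VS} is to decide, for each admissible pair with $s\ne k-1$, whether \eqref{eq:main} holds for every elliptic canceling operator. (In \cite{VS} the excluded case is written $s\neq1$ and the space on the right $\dot W^{k-s,p}$; relation \eqref{eq:scaling} and the known case show that $s\ne k-1$ and $\dot W^{s-k,p}$ are meant.) Sobolev embedding does not settle the question, because moving along the line \eqref{eq:scaling} toward larger $p$ weakens the norm on the left and the norm of $\dot W^{s-k,p}$ on the right together.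

What should one expect? The enemy of an $L^1$ estimate is a point mass. For the Laplacian, a fundamental solution $\Phi$ has $\nabla\Phi=c\,x/|x|^n$, and $|\nabla\Phi|^{n/(n-1)}$ is a multiple of $|x|^{-n}$, whose integral diverges logarithmically. In general, if $e\neq0$ lies in every range $A(\xi)[V]$, then $A(D)u=e\delta_0$ can be solved on the Fourier side, away from $\xi=0$, by a function homogeneous of degree $-k$. Formally $u$ is then homogeneous of degree $k-n$, and $s$ derivatives of it are homogeneous of degree $k-n-s=-n/p$, so the same divergence occurs for every admissible pair. Cancellation says precisely that there is no such $e$. If point masses are the only obstruction, no pair should be exceptional, and this is the case.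

\begin{theorem}\label{thm:main}
Let $A(D)$ be elliptic and canceling of order $k$, let $p\in(1,\infty)$ and $s=k-n/p'$. There is a constant $C=C(A,p)$ such that for all $u\in C_c^\infty(\mathbb{R}^n;V)$
\[
\|u\|_{\dot W^{s,p}}\le C\,\|A(D)u\|_{L^1+\dot W^{s-k,p}} .
\]
\end{theorem}

The proof covers the pair $s=k-1$ as well. The heuristic about point masses gives a converse.

\begin{theorem}\label{thm:class}
For an elliptic operator $A(D)$ of order $k$ the following are equivalent:
\begin{enumerate}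
\item[(a)] $A(D)$ is canceling;
\item[(b)] for every admissible pair $(s,p)$, estimate \eqref{eq:main} holds;
\item[(c)] for some admissible pair $(s,p)$ there is $C$ with $\|u\|_{\dot W^{s,p}}\le C\|A(D)u\|_{L^1}$ for all $u\in C_c^\infty(\mathbb{R}^n;V)$.
\end{enumerate}
\end{theorem}

The difficulty in Theorem~\ref{thm:main} is that in a decomposition $A(D)u=g_1+g_2$ the integrable part $g_1$ solves no equation. All we know is that its component orthogonal to the range of the symbol is the negative of that of $g_2$. Section~\ref{sec:reduction} turns this into an inequality for finite measures, Theorem~\ref{thm:measure}, stated in the Littlewood--Paley norms of Section~\ref{sec:LP}. Section~\ref{sec:atoms} works out that inequality for one and two point masses, and Sections~\ref{sec:onescale} and~\ref{sec:sum} prove it. Section~\ref{sec:complements} contains the proof of Theorem~\ref{thm:class} and two further consequences, none of which is used for Theorem~\ref{thm:main}.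 Section~\ref{sec:compare} proves the comparison between Sobolev and Littlewood--Paley norms under the conventions above.

\section{Littlewood--Paley norms}\label{sec:LP}

We write $\hat f(\xi)=\int e^{-ix\cdot\xi}f(x)\,dx$, so that $\widehat{A(D)u}(\xi)=i^kA(\xi)\hat u(\xi)$. All finite-dimensional spaces carry Euclidean structures, and $|\cdot|$ is the Euclidean or the operator norm. Statements for vector-valued functions and matrix-valued kernels follow from the scalar ones componentwise, and target spaces are complexified where a kernel is complex. The letter $C$ denotes constants that may change from line to line and never depend on the functions, measures, points or scales involved. We write $\|\cdot\|_p$ for $\|\cdot\|_{L^p(\mathbb{R}^n)}$, and $\mathcal{S}$, $\mathcal{S}'$ for Schwartz functions and tempered distributions.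

For $t>0$ the quantity $\|\cdot\|_{\dot W^{t,p'}}$ is a continuous seminorm on $\mathcal{S}$, and $C_c^\infty$ is dense in $\mathcal{S}$. Hence every $g\in\dot W^{-t,p}$ extends to a tempered distribution with
\begin{equation}\label{eq:dualS}
|\langle g,\phi\rangle|\le\|g\|_{\dot W^{-t,p}}\|\phi\|_{\dot W^{t,p'}}\qquad(\phi\in\mathcal{S}).
\end{equation}

For a function $\kappa$ and $j\in\mathbb{Z}$ put $\kappa_j(x)=2^{jn}\kappa(2^jx)$, so that $\widehat{\kappa_j}(\xi)=\hat\kappa(2^{-j}\xi)$ and $\|\kappa_j\|_p=2^{jn/p'}\|\kappa\|_p$. We call $\kappa\in\mathcal{S}$ an \emph{annular kernel} if $\hat\kappa\in C_c^\infty(\mathbb{R}^n\setminus\{0\})$. Fix $\omega\in\mathcal{S}$ with $\hat\omega$ real, radial, equal to $1$ for $|\xi|\le1$ and to $0$ for $|\xi|\ge2$. Put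
\[
\chi(\xi)=\hat\omega(\xi)-\hat\omega(2\xi),\qquad \hat\rho=\chi,\qquad \Delta_jf=\rho_j*f\quad(f\in\mathcal{S}').
\]
Then $\chi$ is real, radial and supported in $\{\frac12\le|\xi|\le2\}$, the kernel $\rho$ is real and even, $\rho_j=\omega_j-\omega_{j-1}$, and $\sum_{j\in\mathbb{Z}}\chi(2^{-j}\xi)=1$ for $\xi\ne0$. On the support of $\chi(2^{-j}\cdot)$ the function $\chi(2^{-i}\cdot)$ vanishes unless $|i-j|\le1$. Fix also a real radial $\tilde\chi\in C_c^\infty(\mathbb{R}^n\setminus\{0\})$ equal to $1$ on $\operatorname{supp}\chi$, let $\tilde\rho$ have Fourier transform $\tilde\chi$, and let $\tilde\Delta_jf=\tilde\rho_j*f$; then $\tilde\Delta_j\Delta_j=\Delta_j$.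

For a sequence of measurable functions, $0<r\le\infty$, $t\in\mathbb{R}$ and $f\in\mathcal{S}'$ we set
\[
\|(h_j)\|_{L^p(\ell^r)}=\Bigl\|\Bigl(\sum_j|h_j|^r\Bigr)^{1/r}\Bigr\|_p,\qquad
\|f\|_{\dot F^t_{p,r}}=\|(2^{jt}\Delta_jf)_{j\in\mathbb{Z}}\|_{L^p(\ell^r)}\in[0,\infty],
\]
with a supremum over $j$ when $r=\infty$. Both satisfy the triangle inequality for $r\ge1$, and up to a constant for $r<1$. The piece $\Delta_jf$ is the part of $f$ at frequency about $2^j$, or spatial scale $2^{-j}$, and the factor $2^{jt}$ stands for $t$ derivatives.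

Let $\mathcal{M}h(x)=\sup_{R>0}|B(x,R)|^{-1}\int_{B(x,R)}|h|$ be the centered Hardy--Littlewood maximal function. We use four textbook facts.
\begin{enumerate}
\item[(M)] If $\kappa\in\mathcal{S}$, then $|\kappa_j*h|\le C\mathcal{M}h$ with $C$ independent of $j$. Indeed $|\kappa|\le C\sum_{l\ge0}2^{-l}|B(0,2^l)|^{-1}\mathbf{1}_{B(0,2^l)}$.
\item[(FS)] (Fefferman--Stein) $\|(\mathcal{M}h_j)\|_{L^p(\ell^r)}\le C\|(h_j)\|_{L^p(\ell^r)}$ for $1<p<\infty$, $1<r\le\infty$.
\item[(LP)] (Littlewood--Paley) For $1<p<\infty$, $f\in L^p$ and an annular kernel $\kappa$, we have $\|(\kappa_j*f)\|_{L^p(\ell^2)}\le C\|f\|_p$ and $\|f\|_p\le C\|(\Delta_jf)\|_{L^p(\ell^2)}$.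
\item[(D)] Let $1<p,r<\infty$, let $J\subset\mathbb{Z}$ be finite and let $h_j$, $j\in J$, be continuous and real. Then $\|(h_j)_{j\in J}\|_{L^p(\ell^r)}\in[0,\infty]$ is the supremum of $|\sum_{j\in J}\int h_j\phi_j|$ over real $\phi_j\in C_c^\infty$ with $\|(\phi_j)_{j\in J}\|_{L^{p'}(\ell^{r'})}\le1$. This is the duality of $L^p(\ell^r)$ and $L^{p'}(\ell^{r'})$ on a ball $B(0,R)$, where $C_c^\infty$ is dense, followed by $R\to\infty$.
\end{enumerate}

The first lemma says that $\rho$ may be replaced by any annular kernel, that sums of frequency-localized pieces are controlled by their coefficients, and that the norms are in duality.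

\begin{lemma}\label{lem:F}
Let $1<p,r<\infty$ and $t\in\mathbb{R}$.
\begin{enumerate}
\item[(i)] If $\kappa$ is an annular kernel, then $\|(2^{jt}\kappa_j*f)\|_{L^p(\ell^r)}\le C\|f\|_{\dot F^t_{p,r}}$ for $f\in\mathcal{S}'$.
\item[(ii)] If $J\subset\mathbb{Z}$ is finite, $\phi_j\in C_c^\infty$ and $f=\sum_{j\in J}2^{-jt}\rho_j*\phi_j$, then $\|f\|_{\dot F^t_{p,r}}\le C\|(\phi_j)_{j\in J}\|_{L^p(\ell^r)}$ with $C$ independent of $J$.
\item[(iii)] For $f,\phi\in\mathcal{S}$ we have $\sum_{|j|\le J}\Delta_jf\to f$ in $L^p$ as $J\to\infty$, and $|\int f\phi|\le C\|f\|_{\dot F^t_{p,r}}\|\phi\|_{\dot F^{-t}_{p',r'}}$.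
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Choose $l_0$ with $\sum_{|i|\le l_0}\chi(2^{-i}\cdot)=1$ on $\operatorname{supp}\hat\kappa$. Then $\kappa_j*f=\sum_{|i|\le l_0}\kappa_j*\Delta_{j+i}f$, so (M) gives $2^{jt}|\kappa_j*f|\le C\sum_{|i|\le l_0}\mathcal{M}(2^{(j+i)t}\Delta_{j+i}f)$. Apply (FS).

(ii) Put $\phi_j=0$ for $j\notin J$. Since $\rho_i*\rho_j=0$ for $|i-j|>1$, we have $2^{it}\Delta_if=\sum_{|i-j|\le1}2^{(i-j)t}\rho_i*\rho_j*\phi_j$, and (M) gives $2^{it}|\Delta_if|\le C\sum_{|l|\le1}\mathcal{M}\mathcal{M}\phi_{i+l}$. Apply (FS) twice.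

(iii) By telescoping, $\sum_{|j|\le J}\Delta_jf=\omega_J*f-\omega_{-J-1}*f$. The first term tends to $f$ in $L^p$ because $\int\omega=\hat\omega(0)=1$. The second satisfies $\|\omega_{-J-1}*f\|_p\le2^{-(J+1)n/p'}\|\omega\|_p\|f\|_1\to0$ because $p>1$. Hence $\int f\phi=\lim_J\sum_{|j|\le J}\int\Delta_jf\,\phi$, and $\int\Delta_jf\,\phi=\int\tilde\Delta_j\Delta_jf\,\phi=\int(2^{jt}\Delta_jf)(2^{-jt}\tilde\Delta_j\phi)$ since $\tilde\rho$ is even. H\"older's inequality in $j$ and in $x$, and (i) for $\tilde\rho$, finish the proof.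
\end{proof}

\begin{lemma}\label{lem:WF}
Let $1<p<\infty$ and $t\in\mathbb{R}$; let $r=2$ if $t\in\mathbb{Z}$ and $r=p$ otherwise.
\begin{enumerate}
\item[(a)] $\|u\|_{\dot W^{t,p}}\le C\|u\|_{\dot F^t_{p,r}}$ for $u\in\mathcal{S}$.
\item[(b)] $\|u\|_{\dot F^t_{p,r}}\le C\|u\|_{\dot W^{t,p}}$ for $u\in C_c^\infty$ if $t\ge0$, and for all $u\in\dot W^{t,p}$ if $t<0$.
\end{enumerate}
\end{lemma}

The proof is in Section~\ref{sec:compare}. The lemma is the reason for carrying two exponents $p$ and $r$: integer and fractional values of $s$ lead to different $r$.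

\section{Reduction to an inequality for measures}\label{sec:reduction}

Let $A(D)$ be elliptic. For $\xi\ne0$ the map $A(\xi)^*A(\xi)$ is invertible and polynomial in $\xi$, so
\begin{equation}\label{eq:BQ}
B(\xi)=(A(\xi)^*A(\xi))^{-1}A(\xi)^*,\qquad Q(\xi)=I-A(\xi)B(\xi)
\end{equation}
are smooth on $\mathbb{R}^n\setminus\{0\}$ and homogeneous of degrees $-k$ and $0$. We have $BA=I$. The map $AB$ is symmetric, satisfies $(AB)^2=AB$ and $ABA=A$, and takes values in $A(\xi)[V]$; it is therefore the orthogonal projection onto $A(\xi)[V]$. Thus $Q(\xi)A(\xi)=0$ and $\ker Q(\xi)=A(\xi)[V]$. For the gradient, $Q(\xi)e=e-|\xi|^{-2}(\xi\cdot e)\xi$. The multiplier $B$ recovers $u$ from $A(D)u$, the multiplier $Q$ annihilates $A(D)u$, and these two facts are all that ellipticity is used for.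

The operator now leaves the stage. Let $E$, $Y$ be finite-dimensional Euclidean spaces and let $Q\in C^\infty(\mathbb{R}^n\setminus\{0\};\mathcal{L}(E,Y))$ be homogeneous of degree $0$ with
\begin{equation}\label{eq:Q}
\bigcap_{\xi\ne0}\ker Q(\xi)=\{0\}.
\end{equation}
For the projection in \eqref{eq:BQ}, condition \eqref{eq:Q} is exactly cancellation. Let $\rho^Q$ be the matrix-valued annular kernel with Fourier transform $\chi Q$, and let $\Delta_j^Qf=\rho^Q_j*f$; by homogeneity the symbol of $\Delta_j^Q$ is $\chi(2^{-j}\xi)Q(\xi)$. For a finite $E$-valued Borel measure $\mu$ on $\mathbb{R}^n$, let $|\mu|$ be its variation and $\|\mu\|=|\mu|(\mathbb{R}^n)$; recall that $|\int K\,d\mu|\le\int|K|\,d|\mu|$ for matrix-valued $K$, and that $\|\mu\|=\|g\|_1$ if $\mu=g\,dx$.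

\begin{theorem}\label{thm:measure}
Let $Q$ be as above, $1<p<\infty$ and $0<r\le\infty$. There is $C=C(Q,p,r)$ such that for every finite $E$-valued Borel measure $\mu$
\[
\|\mu\|_{\dot F^{-n/p'}_{p,r}}\le C\Bigl(\|\mu\|+\bigl\|(2^{-jn/p'}\Delta_j^Q\mu)\bigr\|_{L^p(\ell^r)}\Bigr).
\]
\end{theorem}

We first show that this implies Theorem~\ref{thm:main}.

\begin{proposition}\label{prop:F}
Let $A(D)$ be elliptic and canceling, $1<p,r<\infty$ and $s=k-n/p'$. If $u\in C_c^\infty(\mathbb{R}^n;V)$ and $A(D)u=g_1+g_2$ with $g_1\in L^1$, then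
\[
\|u\|_{\dot F^s_{p,r}}+\|A(D)u\|_{\dot F^{s-k}_{p,r}}\le C\bigl(\|g_1\|_1+\|g_2\|_{\dot F^{s-k}_{p,r}}\bigr).
\]
\end{proposition}

\begin{proof}
Take $B$, $Q$ from \eqref{eq:BQ}. Since $QA=0$, we have $\Delta_j^QA(D)u=0$, that is, $\Delta_j^Qg_1=-\Delta_j^Qg_2$. Theorem~\ref{thm:measure} with $\mu=g_1\,dx$ and $-n/p'=s-k$, followed by Lemma~\ref{lem:F}(i) with $\kappa=\rho^Q$, gives
\[
\|g_1\|_{\dot F^{s-k}_{p,r}}\le C\bigl(\|g_1\|_1+\|(2^{j(s-k)}\Delta_j^Qg_2)\|_{L^p(\ell^r)}\bigr)\le C\bigl(\|g_1\|_1+\|g_2\|_{\dot F^{s-k}_{p,r}}\bigr).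
\]
The triangle inequality yields the bound for $A(D)u$. Let $\kappa$ be the annular kernel with $\hat\kappa=i^{-k}\chi B$. The Fourier transform of $\kappa_j*A(D)u$ is
\[
i^{-k}\chi(2^{-j}\xi)\,2^{jk}B(\xi)\;i^kA(\xi)\hat u(\xi)=2^{jk}\chi(2^{-j}\xi)\hat u(\xi),
\]
so $2^{js}\Delta_ju=2^{j(s-k)}\kappa_j*A(D)u$, and Lemma~\ref{lem:F}(i) gives $\|u\|_{\dot F^s_{p,r}}\le C\|A(D)u\|_{\dot F^{s-k}_{p,r}}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $r=2$ if $s\in\mathbb{Z}$ and $r=p$ otherwise. Since $k$ is an integer, Lemma~\ref{lem:WF} uses the same $r$ for $t=s$ and for $t=s-k<0$. If $A(D)u=g_1+g_2$ with $g_1\in L^1$ and $g_2\in\dot W^{s-k,p}$, then Lemma~\ref{lem:WF}(a), Proposition~\ref{prop:F} and Lemma~\ref{lem:WF}(b) give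
\[
\|u\|_{\dot W^{s,p}}\le C\|u\|_{\dot F^s_{p,r}}\le C\bigl(\|g_1\|_1+\|g_2\|_{\dot F^{s-k}_{p,r}}\bigr)\le C\bigl(\|g_1\|_1+\|g_2\|_{\dot W^{s-k,p}}\bigr).
\]
Take the infimum over decompositions.
\end{proof}

\section{One and two point masses}\label{sec:atoms}

At a single scale the mass controls everything: $\|2^{-jn/p'}\Delta_j\mu\|_p\le2^{-jn/p'}\|\rho_j\|_p\|\mu\|=\|\rho\|_p\|\mu\|$. The bound does not decay in $j$, and for $\mu=e\delta_0$ it is an equality at every scale, since $\Delta_j\mu=\rho_je$. So the mass alone cannot control the sum over scales. The following lemma records this for every $r$.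

\begin{lemma}\label{lem:delta}
Let $1<p<\infty$, $0<r<\infty$, and let $\kappa\not\equiv0$ be continuous. Then $\|(2^{-jn/p'}\kappa_j)_{|j|\le J}\|_{L^p(\ell^r)}\to\infty$ as $J\to\infty$.
\end{lemma}

\begin{proof}
Since $n-n/p'=n/p$, monotone convergence shows that the limit is $\|H\|_p$, where $H(x)=(\sum_{j\in\mathbb{Z}}|2^{jn/p}\kappa(2^jx)|^r)^{1/r}$. Shifting $j$ gives $H(2x)=2^{-n/p}H(x)$, so $\int_{2^i\le|x|<2^{i+1}}H^p\,dx$ does not depend on $i\in\mathbb{Z}$. It is positive because $H\ge|\kappa|$. Hence $\int H^p=\infty$.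
\end{proof}

For a point mass the term with $Q$ must therefore do the work: $\Delta_j^Q(e\delta_0)=\rho_j^Qe$ must be as large as $\rho_je$. The next lemma says so, and it is the only place where \eqref{eq:Q} is used. The vector $\rho^Q(v)e$ may vanish at some points $v$, so the lower bound holds on average; we need it on a bounded set.

\begin{lemma}\label{lem:nondeg}
For every $a>0$ there is $c>0$ with $\int_{B(0,1)}|\rho^Q(v)e|^a\,dv\ge c|e|^a$ for all $e\in E$.
\end{lemma}

\begin{proof}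
The left side is continuous in $e$ and homogeneous of degree $a$, so by compactness of the unit sphere of $E$ it suffices to show that it is nonzero for $e\neq0$. Suppose it vanishes. Then $\rho^Qe=0$ on $B(0,1)$. A function with compactly supported Fourier transform is real-analytic, so $\rho^Qe\equiv0$ and $\chi(\xi)Q(\xi)e=0$ for all $\xi\neq0$. The radial function $\chi$ has no zero on some sphere centered at $0$, so $Q(\xi)e=0$ on that sphere, and for all $\xi\ne0$ by homogeneity. By \eqref{eq:Q}, $e=0$.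
\end{proof}

The mechanism of Theorem~\ref{thm:measure} is visible for two point masses.

\begin{example}\label{ex:two}
Let $r=p$ and $\mu=e_0\delta_0+e_1\delta_b$ with $|b|=1$, so $\|\mu\|=|e_0|+|e_1|$. The substitution $x\mapsto2^{-j}x$ gives
\[
\beta_j:=\|2^{-jn/p'}\Delta_j\mu\|_p=\|\rho\,e_0+\rho(\cdot-2^jb)e_1\|_p ,
\]
and the same formula with $\rho^Q$ for $\beta_j^Q:=\|2^{-jn/p'}\Delta_j^Q\mu\|_p$. Let $c$ be the constant of Lemma~\ref{lem:nondeg} for $a=p$.

\emph{Coarse scales, $j\le0$.} The two atoms merge. From $\|K(\cdot-h)-K\|_p\le|h|\,\|\nabla K\|_p$ we get $\beta_j\le\|\rho\|_p|e_0+e_1|+C2^j|e_1|$ and $\beta_j^Q\ge c^{1/p}|e_0+e_1|-C2^j|e_1|$.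

\emph{Fine scales, $j\ge1$.} The atoms separate. For $|x|<1$ we have $|x-2^jb|\ge2^{j-1}$, so $|\rho^Q(x-2^jb)|\le C2^{-j}$. Restricting the $L^p$ norm to $B(0,1)$ gives $\beta_j^Q\ge c^{1/p}|e_0|-C2^{-j}|e_1|$, and restricting it to $B(2^jb,1)$ gives $\beta_j^Q\ge c^{1/p}|e_1|-C2^{-j}|e_0|$. On the other hand $\beta_j\le\|\rho\|_p(|e_0|+|e_1|)$.

In both cases $\beta_j\le C\beta_j^Q+C2^{-|j|}\|\mu\|$, and therefore $\sum_{j\in J}\beta_j^p\le C\sum_{j\in J}(\beta_j^Q)^p+C\|\mu\|^p$ for every finite set $J$ of scales, with $C$ independent of $J$. (For $J=\mathbb{Z}$ and $\mu\neq0$ the sum of $(\beta_j^Q)^p$ diverges; the content is the uniformity in $J$.)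
\end{example}

At each scale and near each point, this measure looks like one point mass up to an error, and the error matters only at scales comparable to the distance of the atoms. A general measure has pairs of points at all distances. We need a quantity that measures the deviation from a point mass at a given point and scale (Section~\ref{sec:onescale}), and a proof that its sum over all scales is bounded by the mass (Section~\ref{sec:sum}).

\section{Comparison with a point mass at one scale}\label{sec:onescale}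

Fix $p$, and fix $p_1$ and $N$ with
\[
1<p_1\le2,\qquad p_1<p,\qquad N>\frac n{p_1-1};
\]
these conditions enter only in Section~\ref{sec:sum}. Put
\[
w(x)=(1+|x|)^{-N},\qquad\theta(x)=\frac{|x|}{1+|x|},
\]
also viewed as functions of $\varrho=|x|\ge0$, and define the \emph{defect} of $\mu$ at scale $2^{-j}$ by
\[
\mathcal{D}_j(x)=\inf_{z\in\mathbb{R}^n}\int\theta(2^j(y-z))\,w(2^j(x-y))\,d|\mu|(y).
\]
The weight $w$ selects the mass visible from $x$ at scale $2^{-j}$, the factor $\theta$ is the distance to a candidate center $z$, measured in units of $2^{-j}$ and truncated at $1$, and the infimum picks the best center. For one point mass $\mathcal{D}_j=0$. For the two atoms of Example~\ref{ex:two}, let $z$ be the atom nearer to $x$; the other one is at distance at least $\frac12$ from $x$, so $\mathcal{D}_j(x)\le\theta(2^j)w(2^{j-1})\|\mu\|$, which is small unless $2^j$ is comparable to $1$. For fixed $z$ the integral is continuous in $x$, so $\mathcal{D}_j$ is upper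 semicontinuous and hence measurable.

From $1+|v+v'|\le(1+|v|)(1+|v'|)$ we get $w(v)w(v')\le w(v+v')$; equivalently,
\begin{equation}\label{eq:w}
w(x-y)\le(1+|x-x'|)^N\,w(x'-y)\qquad(x,x',y\in\mathbb{R}^n).
\end{equation}

\begin{lemma}\label{lem:onescale}
Let $0<a\le1$. There is $C$, independent of $j$, $x$, $\mu$, such that
\[
|\Delta_j\mu(x)|\le C\,\mathcal{M}(|\Delta_j^Q\mu|^a)(x)^{1/a}+C\,2^{jn}\mathcal{D}_j(x).
\]
\end{lemma}

For Theorem~\ref{thm:main} the value $a=1$ suffices; $a<1$ is needed only for $r\le1$ in Theorem~\ref{thm:measure}.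

\begin{proof}
Let $\mu^{(j)}$ be the image of $\mu$ under $y\mapsto2^jy$. Then $\Delta_j\mu(x)=2^{jn}(\rho*\mu^{(j)})(2^jx)$ and $\Delta^Q_j\mu(x)=2^{jn}(\rho^Q*\mu^{(j)})(2^jx)$, the defect $\mathcal{D}_j$ of $\mu$ at $x$ is the defect $\mathcal{D}_0$ of $\mu^{(j)}$ at $2^jx$, and $\mathcal{M}$ commutes with dilations. So we may take $j=0$.

\emph{Step 1: a kernel estimate.} We want to replace $\mu$ by a point mass $e\delta_z$. The total mass of $\mu$ is the wrong choice for $e$: it counts mass far away, and the corresponding error $K(x-y)-K(x-z)$ does not decay as $|y|\to\infty$. Weighting the mass by $w(y-z)$ repairs this. For $K\in\{\rho,\rho^Q\}$ and all $x,y,z$ we claim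
\begin{equation}\label{eq:kernel}
|K(x-y)-K(x-z)w(y-z)|\le C\,\theta(y-z)\,w(x-y).
\end{equation}
As $K$ is Schwartz, $|K|+|\nabla K|\le Cw$. If $|y-z|\ge1$, then $\theta(y-z)\ge\frac12$, while $|K(x-y)|\le Cw(x-y)$ and $|K(x-z)|w(y-z)\le Cw(x-z)w(z-y)\le Cw(x-y)$. If $|y-z|<1$, then $|y-z|\le2\theta(y-z)$, and \eqref{eq:w} gives $w(x-y+v)\le2^Nw(x-y)$ for $|v|\le1$. Hence
\[
|K(x-y)-K(x-z)|\le|y-z|\sup_{|v|\le1}|\nabla K(x-y+v)|\le C|y-z|\,w(x-y),
\]
and, since $1-w(v)\le N|v|$,
\[
|K(x-z)|\,(1-w(y-z))\le C\,w(x-z)\,|y-z|\le C|y-z|\,w(x-y).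
\]
Adding the two bounds proves \eqref{eq:kernel}.

\emph{Step 2: replacing $\mu$ by $e(z)\delta_z$.} Put $e(z)=\int w(y-z)\,d\mu(y)\in E$ and $D(x,z)=\int\theta(y-z)w(x-y)\,d|\mu|(y)$, so $\mathcal{D}_0(x)=\inf_zD(x,z)$. Integrating \eqref{eq:kernel} against $d\mu(y)$ gives, for all $x,z$,
\begin{equation}\label{eq:approx}
|\rho*\mu(x)-\rho(x-z)e(z)|\le CD(x,z),\qquad|\rho^Q*\mu(x)-\rho^Q(x-z)e(z)|\le CD(x,z).
\end{equation}
The same vector $e(z)$ appears in both inequalities. We bound it by means of the second and insert the bound in the first.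

\emph{Step 3: bounding $e(z)$.} By Lemma~\ref{lem:nondeg}, the second inequality in \eqref{eq:approx} and $(\alpha+\beta)^a\le\alpha^a+\beta^a$,
\[
c|e(z)|^a\le\int_{B(z,1)}|\rho^Q(x'-z)e(z)|^a\,dx'\le\int_{B(z,1)}|\rho^Q*\mu(x')|^a\,dx'+C\int_{B(z,1)}D(x',z)^a\,dx' .
\]
Both integrals are centered at $z$ and must be moved to $x$. Since $B(z,1)\subset B(x,1+|x-z|)$, the first is at most $C(1+|x-z|)^n\mathcal{M}(|\rho^Q*\mu|^a)(x)$. For $x'\in B(z,1)$, \eqref{eq:w} gives $D(x',z)\le(1+|x-x'|)^ND(x,z)\le2^N(1+|x-z|)^ND(x,z)$, so the second is at most $C(1+|x-z|)^{Na}D(x,z)^a$.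

\emph{Step 4: conclusion.} By the first inequality in \eqref{eq:approx}, $|\rho*\mu(x)|^a\le|\rho(x-z)|^a|e(z)|^a+CD(x,z)^a$. The decay of $\rho$ absorbs the losses of Step 3, since $|\rho(v)|^a(1+|v|)^{n+Na}\le C$. Thus
\[
|\rho*\mu(x)|^a\le C\,\mathcal{M}(|\rho^Q*\mu|^a)(x)+C\,D(x,z)^a\qquad\text{for every }z .
\]
Only the last term depends on $z$. Take the infimum over $z$ and raise to the power $1/a$.
\end{proof}

\section{Summing the defect over all scales}\label{sec:sum}

After multiplication by $2^{-jn/p'}$, the error term in Lemma~\ref{lem:onescale} is $2^{jn/p}\mathcal{D}_j$. Discarding $\theta$ would bound its $L^p$ norm by $C\|\mu\|$ at each scale, with no decay in $j$; the summability has to come from $\theta$. We first sum at the exponent $p_1$.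

\begin{lemma}\label{lem:pair}
$\displaystyle\sum_{j\in\mathbb{Z}}2^{jn}\int\mathcal{D}_j(x)^{p_1}\,dx\le C\|\mu\|^{p_1}$.
\end{lemma}

\begin{proof}
Assume $\mu\ne0$ and let $G_j(x)=\int w(2^j(x-y))\,d|\mu|(y)\in(0,\|\mu\|]$ be the mass visible from $x$ at scale $2^{-j}$.

\emph{Step 1: from the infimum to a pair interaction.} The best center depends on $x$ and $j$ in an unknown way. We bound the infimum by an average over centers, taken with respect to the visible mass itself, that is, the probability measure $w(2^j(x-z))\,d|\mu|(z)/G_j(x)$. Since also $\mathcal{D}_j\le G_j$ (because $\theta\le1$),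
\[
\mathcal{D}_j(x)^{p_1}\le G_j(x)^{p_1-1}\mathcal{D}_j(x)\le G_j(x)^{p_1-2}\iint\theta(2^j(y-z))\,w(2^j(x-y))\,w(2^j(x-z))\,d|\mu|(y)\,d|\mu|(z).
\]

\emph{Step 2: integrating out $x$.} The integrand is symmetric in $(y,z)$, so the double integral is at most twice the integral over $\{|x-z|\le|x-y|\}$. On this set $|y-z|\le2|x-y|$, so $1+2^j|y-z|\le2(1+2^j|x-y|)$ and $w(2^j(x-y))\le2^Nw(2^j(y-z))$. By \eqref{eq:w}, $G_j(z)\le(1+2^j|x-z|)^NG_j(x)$, and since $p_1-2\le0$,
\[
G_j(x)^{p_1-2}\le(1+2^j|x-z|)^{N(2-p_1)}G_j(z)^{p_1-2}.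
\]
The dependence on $x$ is now through $w(2^j(x-z))(1+2^j|x-z|)^{N(2-p_1)}=(1+2^j|x-z|)^{-N(p_1-1)}$ alone, and $2^{jn}\int(1+2^j|x-z|)^{-N(p_1-1)}dx$ is a finite constant because $N(p_1-1)>n$. By Tonelli's theorem,
\begin{equation}\label{eq:GT}
2^{jn}\int\mathcal{D}_j^{p_1}\,dx\le C\int G_j(z)^{p_1-2}\,T_j(z)\,d|\mu|(z),\qquad T_j(z)=\int(\theta w)(2^j(y-z))\,d|\mu|(y).
\end{equation}
It remains to prove that for every $z$
\begin{equation}\label{eq:tele}
\sum_jG_j(z)^{p_1-2}\,T_j(z)\le C\|\mu\|^{p_1-1};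
\end{equation}
integrating \eqref{eq:tele} against $d|\mu|(z)$ then gives the lemma.

\emph{Step 3: telescoping.} If $p_1=2$, a choice that is allowed when $p>2$, the factor $G_j$ is absent and \eqref{eq:tele} follows from
$\sum_j(\theta w)(2^jv)\le\sum_j\min(2^j|v|,(2^j|v|)^{-N})\le C$:
as in Example~\ref{ex:two}, each pair $(y,z)$ interacts only at scales near $|y-z|$. If $p_1<2$, the factor $G_j(z)^{p_1-2}$ is large where little mass is visible, and it must be played against $T_j$. Now $T_j(z)$ is roughly the mass at distance about $2^{-j}$ from $z$, that is, the increment of the visible mass from one scale to the next, so the left side of \eqref{eq:tele} resembles a Riemann sum for $\int_0^{\|\mu\|}\gamma^{p_1-2}\,d\gamma$. The functions $w$ and $\theta$ were chosen to make this exact: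
\[
-\varrho\,w'(\varrho)=N\varrho(1+\varrho)^{-N-1}=N\,\theta(\varrho)w(\varrho).
\]
Fix $z$, and for real $\tau>0$ let
\[
G(\tau)=\int w(|y-z|/\tau)\,d|\mu|(y)\in(0,\|\mu\|],\qquad T(\tau)=\int(\theta w)(|y-z|/\tau)\,d|\mu|(y).
\]
We have $\partial_\tau[w(|y-z|/\tau)]=N\tau^{-1}(\theta w)(|y-z|/\tau)$, which is continuous in $\tau$ and bounded by $N/\tau$. By dominated convergence $G$ is continuously differentiable and
\[
\tau\,G'(\tau)=N\,T(\tau).
\]
Let $2^{-j}\le\tau\le2^{1-j}$ and $\varrho=2^j|y-z|$, so that $\varrho'=|y-z|/\tau$ lies in $[\varrho/2,\varrho]$. As $\theta$ increases and $w$ decreases, $\theta(\varrho')\ge\theta(\varrho/2)\ge\frac12\theta(\varrho)$ and $w(\varrho)\le w(\varrho')\le w(\varrho/2)\le2^Nw(\varrho)$. Hence $T_j(z)\le2T(\tau)$ and $G(\tau)\le2^NG_j(z)$, and because $p_1-2\le0$ we obtain $G_j(z)^{p_1-2}T_j(z)\le CG(\tau)^{p_1-2}T(\tau)$. Integrate against $d\tau/\tau$ over $[2^{-j},2^{1-j}]$, an interval of measure $\log2$, and sum over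 $j$:
\[
\sum_jG_j(z)^{p_1-2}T_j(z)\le C\int_0^\infty G^{p_1-2}\,T\,\frac{d\tau}\tau=\frac CN\int_0^\infty G^{p_1-2}G'\,d\tau\le\frac{C}{N(p_1-1)}\|\mu\|^{p_1-1},
\]
since $G^{p_1-2}G'$ is the derivative of $G^{p_1-1}/(p_1-1)$ and $0<G\le\|\mu\|$.
\end{proof}

\begin{remark}
The condition $p_1>1$, available because $p>1$, cannot be dropped; at exponent $1$ the primitive above would be $\log G$. Let $\mu=e\,\mathbf{1}_{B(0,2)}\,dx$ with $|e|=1$. For $|x|<1$ and $j\ge0$, the substitution $y=x+2^{-j}v$ gives $2^{jn}\mathcal{D}_j(x)\ge\inf_{z}\int_{|v|<1}\theta(v-z)w(v)\,dv>0$, because $\theta(v-z)\ge\theta(\frac12)$ outside a ball of radius $\frac12$. So $\sum_j2^{jn}\int\mathcal{D}_j\,dx=\infty$.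
\end{remark}

Lemma~\ref{lem:pair} is an $L^{p_1}(\ell^{p_1})$ bound. We need $L^p(\ell^r)$, where $r$ may be smaller than $p$. The room $p_1<p$ and the trivial bound $\mathcal{D}_j\le\|\mu\|$ give every $r$ at once.

\begin{lemma}\label{lem:sum}
For $0<r\le\infty$: $\ \|(2^{jn/p}\mathcal{D}_j)\|_{L^p(\ell^r)}\le C\|\mu\|$.
\end{lemma}

\begin{proof}
Let $m=\|\mu\|>0$ and $\mathcal{A}(x)=\sup_j2^{jn/p_1}\mathcal{D}_j(x)$. Since $\mathcal{A}^{p_1}\le\sum_j2^{jn}\mathcal{D}_j^{p_1}$, Lemma~\ref{lem:pair} gives $\int\mathcal{A}^{p_1}\le Cm^{p_1}$; in particular $\mathcal{A}<\infty$ almost everywhere. Where $\mathcal{A}=0$, all $\mathcal{D}_j$ vanish. At a point with $0<\mathcal{A}<\infty$ we have $\mathcal{D}_j\le\min(m,2^{-jn/p_1}\mathcal{A})$. Let $j_0\in\mathbb{R}$ be the crossover, $2^{j_0n/p_1}=\mathcal{A}/m$, and put $\Gamma=2^{j_0n/p}m=m(\mathcal{A}/m)^{p_1/p}$. Then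
\[
2^{jn/p}\mathcal{D}_j\le\Gamma\,\min\bigl(2^{(j-j_0)n/p},\ 2^{-(j-j_0)n(1/p_1-1/p)}\bigr).
\]
As $1/p_1-1/p>0$, the right side decays geometrically on both sides of $j_0$, so its $\ell^r$ norm is at most $C\Gamma$. Finally $\int\Gamma^p=m^{p-p_1}\int\mathcal{A}^{p_1}\le Cm^p$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:measure}]
Choose $0<a\le1$ with $a<r$, and put $h_j=2^{-jn/p'}\Delta_j^Q\mu$. Multiplying Lemma~\ref{lem:onescale} by $2^{-jn/p'}$ gives
\[
2^{-jn/p'}|\Delta_j\mu|\le C\mathcal{M}(|h_j|^a)^{1/a}+C2^{jn/p}\mathcal{D}_j .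
\]
The second term is handled by Lemma~\ref{lem:sum}. For the first, (FS) with exponents $p/a>1$ and $r/a>1$ gives
\[
\bigl\|(\mathcal{M}(|h_j|^a)^{1/a})\bigr\|_{L^p(\ell^r)}=\bigl\|(\mathcal{M}(|h_j|^a))\bigr\|_{L^{p/a}(\ell^{r/a})}^{1/a}\le C\bigl\|(|h_j|^a)\bigr\|_{L^{p/a}(\ell^{r/a})}^{1/a}=C\|(h_j)\|_{L^p(\ell^r)}.\qedhere
\]
\end{proof}

\section{Necessity, cocanceling operators and duality}\label{sec:complements}

\subsection*{Necessity of cancellation}
To make the heuristic of Section~\ref{sec:intro} rigorous we truncate the solution of $A(D)u=e\delta_0$ at high and low frequencies. The data stay bounded in $L^1$ while the number of active scales grows.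

\begin{proof}[Proof of Theorem~\ref{thm:class}]
(a)$\Rightarrow$(b) is Theorem~\ref{thm:main}, and (b)$\Rightarrow$(c) follows by taking $g_2=0$. Assume (c) and suppose that $0\ne e\in\bigcap_{\xi\neq0}A(\xi)[V]$. Then $A(\xi)B(\xi)e=e$ for $\xi\ne0$; in particular $B(\xi)e\ne0$. Let $\hat\kappa=i^{-k}\chi B$, so $\kappa e\not\equiv0$. The kernel $\kappa$ is real, because $B$ is real and $B(-\xi)=(-1)^kB(\xi)$ give $\hat\kappa(-\xi)=\overline{\hat\kappa(\xi)}$. For integers $J\ge2$ let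
\[
u_J=\sum_{-J<j\le J}2^{-jk}\kappa_je\in\mathcal{S}(\mathbb{R}^n;V),\qquad\widehat{u_J}(\xi)=\sum_{-J<j\le J}\chi(2^{-j}\xi)\;i^{-k}B(\xi)e .
\]
Multiplying by $i^kA(\xi)$ gives $A(D)u_J=\sum_{-J<j\le J}\rho_je=(\omega_J-\omega_{-J})e$, so $\|A(D)u_J\|_1\le2\|\omega\|_1|e|$.

Hypothesis (c) concerns compactly supported functions. Take $\eta\in C_c^\infty$ equal to $1$ near $0$ and $v_R=u_J\,\eta(\cdot/R)$, so that $v_R\to u_J$ in $\mathcal{S}$ as $R\to\infty$. Then $\Delta_jv_R\to\Delta_ju_J$ pointwise and $A(D)v_R\to A(D)u_J$ in $L^1$. Let $r$ be as in Lemma~\ref{lem:WF} for $t=s$; part (b) of that lemma applies to $v_R$, for $s<0$ because $v_R\in\dot W^{s,p}$ by (c). Fatou's lemma, Lemma~\ref{lem:WF}(b) and (c) give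
\[
\|u_J\|_{\dot F^s_{p,r}}\le\liminf_{R\to\infty}\|v_R\|_{\dot F^s_{p,r}}\le C\lim_{R\to\infty}\|A(D)v_R\|_1\le2C\|\omega\|_1|e| ,
\]
uniformly in $J$. For $|j|\le J-2$ the sum $\sum_{-J<i\le J}\chi(2^{-i}\cdot)$ equals $1$ on the support of $\chi(2^{-j}\cdot)$, so $\Delta_ju_J=2^{-jk}\kappa_je$ and $2^{js}\Delta_ju_J=2^{-jn/p'}\kappa_je$. Thus $\|(2^{-jn/p'}\kappa_je)_{|j|\le J-2}\|_{L^p(\ell^r)}$ is bounded in $J$, contradicting Lemma~\ref{lem:delta}.
\end{proof}

\subsection*{Cocanceling operators}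
Theorem~\ref{thm:measure} does not require $Q$ to be a projection, so it applies to the symbol of any operator. An operator $L(D)$ is \emph{cocanceling} if $\bigcap_{\xi\ne0}\ker L(\xi)=\{0\}$. The divergence, with $\ker L(\xi)=\xi^\perp$, is an example.

\begin{theorem}\label{thm:cocanc}
Let $L(D)$ be any homogeneous constant-coefficient operator of order $\ell\ge1$ from $E$ to $Y$, and let $1<p,r<\infty$. The estimate
\[
\|\mu\|_{\dot F^{-n/p'}_{p,r}}\le C\bigl(\|\mu\|+\|L(D)\mu\|_{\dot F^{-\ell-n/p'}_{p,r}}\bigr)\qquad\text{for all finite $E$-valued measures }\mu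
\]
holds if and only if $\bigcap_{\xi\ne0}\ker L(\xi)=\{0\}$.
\end{theorem}

\begin{proof}
Suppose the intersection is $\{0\}$. Then $Q(\xi)=|\xi|^{-\ell}L(\xi)$ is smooth, homogeneous of degree $0$ and satisfies \eqref{eq:Q}. Let $\hat\kappa=i^{-\ell}|\xi|^{-\ell}\chi$. The Fourier transform of $\kappa_j*L(D)\mu$ is $2^{j\ell}|\xi|^{-\ell}\chi(2^{-j}\xi)L(\xi)\hat\mu$, so $2^{-jn/p'}\Delta_j^Q\mu=2^{j(-\ell-n/p')}\kappa_j*L(D)\mu$. Apply Theorem~\ref{thm:measure} and Lemma~\ref{lem:F}(i).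

Conversely, let $0\ne e\in\bigcap_{\xi\neq0}\ker L(\xi)$ and $\mu=e\delta_0$. The polynomial $L(\xi)e$ vanishes identically, so $L(D)\mu=0$ and the right side is $C|e|$. The left side is infinite by Lemma~\ref{lem:delta} with $\kappa=\rho e$.
\end{proof}

\subsection*{Bounded solutions in critical spaces}
Let $1<q,r<\infty$. The norm of $\dot F^{n/q}_{q,r}$ does not control the supremum of Schwartz functions. Otherwise, for $\Phi=\sum_{j\in J}2^{-jn/q}\rho_j*\phi_j$, Lemma~\ref{lem:F}(ii) would bound $|\Phi(0)|=|\sum_{j\in J}\int2^{-jn/q}\rho_j\phi_j|$ by $C\|(\phi_j)\|_{L^q(\ell^r)}$, and (D) would contradict Lemma~\ref{lem:delta} with $p=q'$. The dual form of Proposition~\ref{prop:F} says that a supremum bound becomes available after changing the function by an element of the kernel of the formal adjoint $A(D)^*$, which is defined on distributions by $\langle A(D)^*\psi,u\rangle=\langle\psi,A(D)u\rangle$ for $u\in C_c^\infty(\mathbb{R}^n;V)$.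

\begin{corollary}\label{cor:dual}
Let $A(D)$ be elliptic and canceling and let $1<q,r<\infty$. For every $\phi\in C_c^\infty(\mathbb{R}^n;E)$ there is $\psi\in L^\infty(\mathbb{R}^n;E)$ with
\[
A(D)^*\psi=A(D)^*\phi,\qquad\|\psi\|_{L^\infty}+\|\psi\|_{\dot F^{n/q}_{q,r}}\le C\|\phi\|_{\dot F^{n/q}_{q,r}} .
\]
\end{corollary}

\begin{proof}
Let $p=q'$, $t=n/q=n/p'$ and $b=\|\phi\|_{\dot F^t_{q,r}}$; we may assume $b<\infty$, since otherwise $\psi=\phi$ serves. On $L^1(\mathbb{R}^n;E)$ define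
\[
\mathcal{N}(g)=\inf\bigl\{\|g_1\|_1+\|g_2\|_{\dot F^{-t}_{p,r'}}:g=g_1+g_2,\ g_1,g_2\in L^1\bigr\}.
\]
This is a seminorm with $\mathcal{N}(g)\le\|g\|_1$ and $\mathcal{N}(g)\le\|g\|_{\dot F^{-t}_{p,r'}}$. By Lemma~\ref{lem:F}(iii) and Proposition~\ref{prop:F} with $r'$ in place of $r$ (note $s-k=-t$), for $u\in C_c^\infty$,
\[
\Bigl|\int\phi\cdot A(D)u\Bigr|\le Cb\,\|A(D)u\|_{\dot F^{-t}_{p,r'}}\le Cb\,\mathcal{N}(A(D)u).
\]
By the Hahn--Banach theorem, the functional $g\mapsto\int\phi\cdot g$ on the subspace $\{A(D)u:u\in C_c^\infty\}$ extends to a linear functional $\Lambda$ on $L^1$ with $|\Lambda g|\le Cb\,\mathcal{N}(g)$. The two upper bounds for $\mathcal{N}$ give the two bounds for $\psi$. Since $|\Lambda g|\le Cb\|g\|_1$, there is $\psi\in L^\infty$ with $\Lambda g=\int\psi\cdot g$ and $\|\psi\|_\infty\le Cb$, and the identity $\int\psi\cdot A(D)u=\int\phi\cdot A(D)u$ for all $u$ is the equation. For finite $J$, $\phi_j\in C_c^\infty$ and $g=\sum_{j\in J}2^{jt}\rho_j*\phi_j\in\mathcal{S}$,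 the evenness of $\rho$ and Lemma~\ref{lem:F}(ii) give
\[
\Bigl|\sum_{j\in J}\int2^{jt}\Delta_j\psi\cdot\phi_j\Bigr|=|\Lambda g|\le Cb\,\|g\|_{\dot F^{-t}_{p,r'}}\le Cb\,\|(\phi_j)_{j\in J}\|_{L^p(\ell^{r'})}.
\]
By (D) with exponents $q$, $r$ we get $\|(2^{jt}\Delta_j\psi)_{j\in J}\|_{L^q(\ell^r)}\le Cb$, and $J\uparrow\mathbb{Z}$ concludes by monotone convergence.
\end{proof}

\section{Sobolev norms and Littlewood--Paley norms}\label{sec:compare}

We prove Lemma~\ref{lem:WF}, first for $t\ge0$ and then for $t<0$ by duality. For $t\ge0$ write $t=m+\sigma$ with $m$ an integer and $0\le\sigma<1$. Up to constants, $\|u\|_{\dot W^{t,p}}^p$ is the sum over $|\alpha|=m$ of $\|f\|_p^p$ if $\sigma=0$, and of $\int|h|^{-n-\sigma p}\|f(\cdot+h)-f\|_p^p\,dh$ if $\sigma>0$, where $f=\partial^\alpha u$. For $r=p$ we have $\|(h_j)\|_{L^p(\ell^p)}^p=\sum_j\|h_j\|_p^p$.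

\medskip\noindent\emph{Part (a), $t\ge0$.} Let $f=\partial^\alpha u$ with $|\alpha|=m$. Then $\Delta_jf=2^{jm}\kappa_j*u$ with $\hat\kappa=(i\xi)^\alpha\chi$, so Lemma~\ref{lem:F}(i) gives
\begin{equation}\label{eq:deriv}
\|(2^{j\sigma}\Delta_jf)\|_{L^p(\ell^r)}\le C\|u\|_{\dot F^t_{p,r}} .
\end{equation}
If $\sigma=0$, combine \eqref{eq:deriv} with the second inequality of (LP). Let $\sigma>0$ and $b_j=\|\Delta_jf\|_p$. Since $\Delta_jf=\tilde\rho_j*\Delta_jf$ and
$\|\tilde\rho_j(\cdot+h)-\tilde\rho_j\|_1\le\min(2\|\tilde\rho\|_1,2^j|h|\,\|\nabla\tilde\rho\|_1)$,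
we have $\|\Delta_jf(\cdot+h)-\Delta_jf\|_p\le C\min(1,2^j|h|)b_j$. By Lemma~\ref{lem:F}(iii), $\|f(\cdot+h)-f\|_p\le C\sum_j\min(1,2^j|h|)b_j$. On the shell $2^{-i-1}\le|h|<2^{-i}$ the integral of $|h|^{-n-\sigma p}$ is $C2^{i\sigma p}$, so
\[
\int\frac{\|f(\cdot+h)-f\|_p^p}{|h|^{n+\sigma p}}\,dh\le C\sum_i\Bigl(\sum_j2^{(i-j)\sigma}\min(1,2^{-(i-j)})\,2^{j\sigma}b_j\Bigr)^p\le C\sum_j2^{j\sigma p}b_j^p ,
\]
by Young's inequality on $\mathbb{Z}$: the kernel $2^{l\sigma}\min(1,2^{-l})$ is summable because $0<\sigma<1$. Conclude with \eqref{eq:deriv} for $r=p$.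

\medskip\noindent\emph{Part (b), $t\ge0$.} We express $\Delta_ju$ through derivatives of order $m$. Let $\kappa^\alpha$ be the annular kernel with Fourier transform $\frac{m!}{\alpha!}i^{-m}\xi^\alpha|\xi|^{-2m}\chi$. The symbol of $u\mapsto\kappa_j^\alpha*\partial^\alpha u$ is $2^{jm}\frac{m!}{\alpha!}\xi^{2\alpha}|\xi|^{-2m}\chi(2^{-j}\xi)$, and $\sum_{|\alpha|=m}\frac{m!}{\alpha!}\xi^{2\alpha}=|\xi|^{2m}$, so
\[
2^{jm}\Delta_ju=\sum_{|\alpha|=m}\kappa_j^\alpha*\partial^\alpha u .
\]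
If $\sigma=0$, apply the first inequality of (LP). If $\sigma>0$, let $f=\partial^\alpha u$ and $\kappa=\kappa^\alpha$. Since $\int\kappa=\hat\kappa(0)=0$, we have $\kappa_j*f(x)=\int\kappa_j(h)(f(x-h)-f(x))\,dh$, and Jensen's inequality gives $\|\kappa_j*f\|_p^p\le\|\kappa\|_1^{p-1}\int|\kappa_j(h)|\,\|f(\cdot-h)-f\|_p^p\,dh$. It remains to see that $\sum_j2^{j\sigma p}|\kappa_j(h)|\le C|h|^{-n-\sigma p}$. With $\lambda_j=2^j|h|$, the Schwartz decay of $\kappa$ gives
\[
2^{j\sigma p}|\kappa_j(h)|\le C|h|^{-n-\sigma p}\lambda_j^{n+\sigma p}(1+\lambda_j)^{-n-\sigma p-1}\le C|h|^{-n-\sigma p}\min(\lambda_j^{n+\sigma p},\lambda_j^{-1}),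
\]
and the minimum has a sum over $j$ bounded independently of $h$.

\medskip
Now let $t<0$. The exponent that Lemma~\ref{lem:WF} attaches to the pair $(-t,p')$ is $r'$: it is $2$ if $t\in\mathbb{Z}$ and $p'$ otherwise.

\medskip\noindent\emph{Part (a), $t<0$.} For $\phi\in C_c^\infty$, Lemma~\ref{lem:F}(iii) and part (b) for $(-t,p')$ give
\[
\Bigl|\int u\phi\Bigr|\le C\|u\|_{\dot F^t_{p,r}}\|\phi\|_{\dot F^{-t}_{p',r'}}\le C\|u\|_{\dot F^t_{p,r}}\|\phi\|_{\dot W^{-t,p'}} .
\]
Take the supremum over $\|\phi\|_{\dot W^{-t,p'}}\le1$.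

\medskip\noindent\emph{Part (b), $t<0$.} Let $u\in\dot W^{t,p}\subset\mathcal{S}'$ and let $J\subset\mathbb{Z}$ be finite. The functions $2^{jt}\Delta_ju$ are smooth, so (D) applies. Let $\phi_j\in C_c^\infty$ with $\|(\phi_j)_{j\in J}\|_{L^{p'}(\ell^{r'})}\le1$ and $\Phi=\sum_{j\in J}2^{jt}\rho_j*\phi_j\in\mathcal{S}$. Since $\rho$ is even, $\sum_{j\in J}\int2^{jt}\Delta_ju\,\phi_j=\langle u,\Phi\rangle$. By \eqref{eq:dualS}, part (a) for $(-t,p')$ and Lemma~\ref{lem:F}(ii),
\[
|\langle u,\Phi\rangle|\le\|u\|_{\dot W^{t,p}}\|\Phi\|_{\dot W^{-t,p'}}\le C\|u\|_{\dot W^{t,p}}\|\Phi\|_{\dot F^{-t}_{p',r'}}\le C\|u\|_{\dot W^{t,p}} .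
\]
Hence $\|(2^{jt}\Delta_ju)_{j\in J}\|_{L^p(\ell^r)}\le C\|u\|_{\dot W^{t,p}}$ with $C$ independent of $J$, and monotone convergence as $J\uparrow\mathbb{Z}$ completes the proof of Lemma~\ref{lem:WF}. \qed

\begin{thebibliography}{1}
\bibitem{VS} Jean Van Schaftingen, \emph{Limiting Sobolev inequalities for vector fields and canceling linear differential operators}, arXiv:1104.0192 (2011).
\end{thebibliography}
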